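# Positive entropy without horseshoes on an arc-like continuum

## 1. A map of the interval with three laps

Cut $[0,1]$ into thirds, numbered from the top:
$$K_1=[\tfrac23,1],\qquad K_2=[\tfrac13,\tfrac23],\qquad K_3=[0,\tfrac13],$$
and let $T(y)=3y-2$ on $K_1$, $T(y)=2-3y$ on $K_2$, $T(y)=3y$ on $K_3$. The values agree at $\frac13$ and $\frac23$, so $T$ is continuous, and it maps each $K_i$ homeomorphically onto $[0,1]$. Put $e_0=1$, $e_1=\frac23$, $e_2=\frac13$, $e_3=0$, so that $K_i=[e_i,e_{i-1}]$ and
$$T(e_0)=T(e_2)=1,\qquad T(e_1)=T(e_3)=0. \tag{4}$$

Three things can be seen by hand. First, $K_1$ and $K_3$ are disjoint intervals, each of which is mapped over both. Second, there is a point of period $3$: if $y\in K_3$, $3y\in K_3$, $9y\in K_1$, then $T^3(y)=27y-2$, which equals $y$ for $y=\frac1{13}$. Indeed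
$$\tfrac1{13}\mapsto\tfrac3{13}\mapsto\tfrac9{13}\mapsto\tfrac{27}{13}-2=\tfrac1{13},$$
and $\frac9{13}>\frac23$. Third, the entropy is positive. Recall that for a continuous map $F$ of a compact metric space, a set $E$ is $(n,\varepsilon)$-separated if any two distinct points $z,z'\in E$ satisfy $d(F^iz,F^iz')>\varepsilon$ for some $0\le i<n$. If $s(n,\varepsilon)$ is the largest size of such a set, then $h(F)=\lim_{\varepsilon\to0}\limsup_n\frac1n\log s(n,\varepsilon)$. Recall also that $h(F^k)=k\,h(F)$, and that $h(F)\ge h(S)$ if $\pi F=S\pi$ for a continuous surjection $\pi$.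

**Lemma 1.** Let $F:Z\to Z$ be a continuous map of a compact metric space and let $A_1,\dots,A_m$, $m\ge2$, be pairwise disjoint nonempty closed sets with $A_1\cup\dots\cup A_m\subset F(A_i)$ for every $i$. Then $h(F)\ge\log m$.

**Proof.** For a word $s_0\dots s_k$ in $\{1,\dots,m\}$ let $C(s_0\dots s_k)=\{z:F^i(z)\in A_{s_i},\ 0\le i\le k\}$. It is nonempty, by induction on $k$: for $k\ge1$ take $z'\in C(s_1\dots s_k)\subset A_{s_1}\subset F(A_{s_0})$ and $z\in A_{s_0}$ with $F(z)=z'$. Choose a point in each of the $m^{k+1}$ sets. Two of these points have words differing at some place $i$, so their $i$-th images lie in different sets $A_j$. Hence the points are $(k+1,\varepsilon)$-separated for every $\varepsilon<\min_{i\ne j}\operatorname{dist}(A_i,A_j)$. So $s(k+1,\varepsilon)\ge m^{k+1}$. $\square$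

With $K_1,K_3$ this gives $h(T)\ge\log2$. We can do better. Since $T$ is affine with slope $\pm3$ on each $K_i$, it maps every interval $[\frac j{3^k},\frac{j+1}{3^k}]$ onto an interval of the same kind with $k-1$ in place of $k$, so by induction $T^k$ maps each of them onto $[0,1]$. Those with $j$ even, $0\le j\le3^k-1$, are $\frac{3^k+1}2$ pairwise disjoint closed intervals. By Lemma 1, $h(T)=\frac1kh(T^k)\ge\frac1k\log\frac{3^k+1}2$. Let $k\to\infty$:
$$h(T)\ge\log3. \tag{5}$$

On an interval these features always come together. For a continuous map $f$ of an interval it is known that the following are equivalent: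

1. $f$ has positive topological entropy;
2. $f$ has a periodic point whose period is not a power of $2$ (periods are least periods, and $1=2^0$ is a power of $2$);
3. $f^n$ has a horseshoe for some $n\ge1$, that is, two disjoint closed intervals $A,B$ with $A\cup B\subset f^n(A)\cap f^n(B)$.

Does this depend on the space being an interval, or only on its looking like an interval at every scale?

## 2. Continua that look like an arc

A continuum is a nonempty compact connected metric space. A subcontinuum is a subset that is a continuum, and it is nondegenerate if it has more than one point.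

**Definition (arc-like).** A continuum $X$ is arc-like if for every $\varepsilon>0$ there is an $\varepsilon$-map of $X$ onto $[0,1]$: a continuous surjection $g:X\to[0,1]$ with $\operatorname{diam}g^{-1}(t)<\varepsilon$ for all $t$.

**Definition (hereditarily decomposable).** $X$ is hereditarily decomposable (h.d.) if every nondegenerate subcontinuum of $X$ is the union of two of its proper subcontinua.

**Definition (horseshoe).** For a continuous $f:X\to X$, the map $f^n$ has a horseshoe if there are disjoint subcontinua $A,B$ of $X$ with $A\cup B\subset f^n(A)\cap f^n(B)$.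

In a horseshoe $A$ and $B$ are automatically nondegenerate, because their images contain at least two points.

**Example (the sine curve).** Let $Y=L\cup R$ with $L=\{0\}\times[-1,1]$ and $R=\{(x,\sin\frac1x):0<x\le1\}$. To see that $Y$ is arc-like, let $\varepsilon>0$ and choose $a<\varepsilon$, $0<a<1$, with $\sin\frac1a=1$. Map $(x,y)\mapsto y$ over $0\le x\le a$, and $(x,\sin\frac1x)\mapsto1+(x-a)$ over $a\le x\le1$. The two rules agree at $(a,1)$, and the image is $[-1,2-a]$. A point-preimage over a value $\le1$ lies in a horizontal segment of length $a$, and over a value $>1$ it is one point. Rescale the image to $[0,1]$.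

**Example (a space that is not arc-like).** A simple triod is the union of three arcs ("legs") with a common end $c$ and otherwise disjoint. Let $b_1,b_2,b_3$ be the other ends, and let $\varepsilon$ be smaller than the distance from each $b_i$ to the union of the other two legs (which contains $c$). If $g$ were an $\varepsilon$-map, then $g(b_i)\ne g(c)$ for all $i$, so two of the $g(b_i)$ lie on the same side of $g(c)$. Say $g(c)<g(b_1)\le g(b_2)$. The image of the second leg is an interval containing $g(c)$ and $g(b_2)$, hence $g(b_1)$. So some point of the second leg has distance $<\varepsilon$ from $b_1$, a contradiction.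

We use these standard facts (Nadler, *Continuum Theory*, Ch. XII). A nondegenerate subcontinuum $Y$ of an arc-like continuum is arc-like: restrict an $\varepsilon$-map with $\varepsilon<\operatorname{diam}Y$. The image of $Y$ is then not a point, so it is an interval that can be rescaled to $[0,1]$. Arc-like continua are hereditarily unicoherent, meaning that any two intersecting subcontinua have connected intersection. Finally, an arc-like continuum is irreducible between some two points $a,b$, meaning that no proper subcontinuum contains both. For instance, the sine curve is irreducible between $(1,\sin1)$ and any point of $L$.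

The next lemma is the only tool we need for proving decomposability.

**Lemma 2 (cutting).** Let $K$ be a continuum, $\varphi:K\to[0,1]$ continuous with $\varphi(K)=[c,d]$, and $c<x<d$ such that $\varphi^{-1}(x)$ is one point $p$. Then $K$ is the union of two proper subcontinua.

**Proof.** Let $K'=\varphi^{-1}[c,x]$ and $K''=\varphi^{-1}[x,d]$. These are proper closed subsets with $K'\cup K''=K$ and $K'\cap K''=\{p\}$. Suppose $K'=P\sqcup R$ with $P,R$ nonempty and closed, $p\in P$. Then $R$ and $P\cup K''$ are nonempty and closed, their union is $K$, and they are disjoint since $R\cap K''\subset\{p\}$ and $p\notin R$. This contradicts the connectedness of $K$. So $K'$ is connected, and likewise $K''$. $\square$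

The sine curve is h.d.: a nondegenerate subcontinuum either lies in $L$, and is an arc, or projects onto an interval $[c,d]$ of the $x$-axis with $c<d$, and then it can be cut at any $x\in(c,d)$.

The problem comes from Udayan B. Darji and Hisao Kato, "Chaos and Indecomposability", arXiv:1504.08341 (2015). For arc-like h.d. continua it is known that (2) implies (1), and the conjecture is that for every arc-like h.d. continuum $X$ and every continuous $f:X\to X$, conditions (1), (2), (3) are equivalent, with $A,B$ disjoint subcontinua in (3). The conjecture is false, and these notes prove the following.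

**Theorem 1.** There are an arc-like h.d. continuum $X$ and a continuous surjection $f:X\to X$ such that $h(f)\ge\log3$, every period of a periodic point of $f$ is a power of $2$, and no $f^n$ $(n\ge1)$ has a horseshoe. Hence (1) does not imply (2), and (1) does not imply (3). Each iterate $f^k$, $k\ge1$, has the same properties and entropy $\ge k\log3$.

**Theorem 2.**
(a) For every arc-like continuum $X$ and continuous $f:X\to X$: (3)⇒(1) and (3)⇒(2).
(b) For every arc-like h.d. continuum $X$ and continuous $f:X\to X$: (2)⇒(3). Hence (2)⇔(3)⇒(1).

## 3. The sine curve and projection onto layers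

Let us test (1)⇒(3) on the sine curve $Y$. Let $f:Y\to Y$ be continuous with $h(f)>0$. The path components of $Y$ are $L$ and $R$, and $R$ is open and dense. Since $f(L)$ is path connected, it lies in $L$ or in $R$.

Suppose first that $f(Y)$ lies in $L$ or in $R$. Then $f(Y)$ is a compact connected subset, so an arc or a point. Moreover $h(f)=h(f|_{f(Y)})$: cut $Y$ into $M$ pieces of diameter $\le\varepsilon$. Points of an $(n+1,\varepsilon)$-separated set in a common piece have $(n,\varepsilon)$-separated images, so $s(n+1,\varepsilon)$ for $Y$ is at most $M$ times $s(n,\varepsilon)$ for $f(Y)$. Thus $f|_{f(Y)}$ is an interval map with positive entropy, and (3) follows. This settles the case $f(L)\subset R$, since then the open set $f^{-1}(R)\supset L$ meets $R$, so the path connected set $f(R)$ meets $R$ and lies in it, and $f(Y)\subset R$. It also settles the case $f(L)\subset L$ and $f(R)\cap L\ne\emptyset$, since then $f(Y)\subset L$.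

There remains $f(L)\subset L$, $f(R)\subset R$. With $\pi(x,y)=x$, $f$ induces a continuous $\bar f:[0,1]\to[0,1]$ with $\pi f=\bar f\pi$. Bowen's inequality says $h(f)\le h(\bar f)+\sup_xh(f,\pi^{-1}(x))$, where $h(f,C)$ counts separated sets inside $C$. For $x>0$ the layer is a point and contributes $0$. For $x=0$ it contributes $h(f|_L)$. So $h(f|_L)>0$, and there is a horseshoe inside the arc $L$; or $h(\bar f)>0$, and some $\bar f^n$ has a horseshoe $A,B$. In the second case let $C=f^n(\pi^{-1}(A))$, a continuum with $\pi(C)=[c,d]\supset A\cup B$. If $c>0$, then clearly $C=\pi^{-1}[c,d]$. If $c=0$, then $C$ contains the part of $R$ over $(0,d]$, hence its closure, which includes $L$. In both cases $C=\pi^{-1}(\pi(C))\supset\pi^{-1}(A)\cup\pi^{-1}(B)$. The same holds with $B$ in place of $A$, so $\pi^{-1}(A),\pi^{-1}(B)$ are a horseshoe. Thus (1)⇒(3) holds on the sine curve.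

The argument used that the one nondegenerate layer $L$ is mapped into itself, so that its entropy is the entropy of an interval map. If there are infinitely many nondegenerate layers and $f$ moves each of them along without ever returning, the second term in Bowen's inequality can be positive while no iterate of $f$ maps any of those layers into itself. The interval theorem then has nothing to act on. The counterexample is built at exactly this point. Before that, we prove Theorem 2(a), which will save us from checking (3) by hand.

## 4. What a horseshoe forces

**Proof of Theorem 2(a), (3)⇒(1).** Apply Lemma 1 with $F=f^n$, $m=2$ and the two continua of the horseshoe: $h(f)=\frac1nh(f^n)\ge\frac1n\log2>0$. $\square$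

For (3)⇒(2) we imitate the interval proof: find nested preimages along the itinerary $A,A,B,A$, and then a fixed point of the third iterate. Each of the two moves needs a lemma.

**Lemma 3.** Let $u:A\to Y$ be a continuous surjection of continua, $Y$ arc-like, and let $C\subset Y$ be a subcontinuum. Then there is a subcontinuum $A'\subset A$ with $u(A')=C$.

**Proof.** Let $g_k:Y\to[0,1]$ be a $\frac1k$-map, $g_k(C)=[a,b]$, and $v=g_ku$, which is onto $[0,1]$. We claim that some continuum $C_k\subset A$ has $v(C_k)=[a,b]$.

If $a=b$, take a point. Let $a<b$. If a component of $v^{-1}[a,b]$ meets both $v^{-1}(a)$ and $v^{-1}(b)$, its image is a connected subset of $[a,b]$ containing both ends, and we are done. Otherwise the cut-wire theorem (in a compact metric space, two disjoint closed sets which no component joins can be separated) gives $v^{-1}[a,b]=P\sqcup R$ with $P,R$ closed, $v^{-1}(a)\subset P$ and $v^{-1}(b)\subset R$. The sets $P\cup v^{-1}[0,a]$ and $R\cup v^{-1}[b,1]$ are closed and nonempty, and their union is $A$. They are disjoint, because $P\cap v^{-1}[b,1]\subset P\cap v^{-1}(b)\subset P\cap R=\emptyset$, similarly $R\cap v^{-1}[0,a]=\emptyset$,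 and $a<b$. This contradicts the connectedness of $A$.

Since $g_k(u(C_k))=g_k(C)$, each point of $u(C_k)$ shares a point-preimage of $g_k$ with a point of $C$, and vice versa. So the Hausdorff distance of $u(C_k)$ and $C$ is at most $\frac1k$. Let $A'$ be the Hausdorff limit of a convergent subsequence of $(C_k)$. It is a continuum, and $u(A')=\lim u(C_k)=C$ by continuity. $\square$

**Lemma 4.** Let $A_0\subset A$ be continua, $A$ arc-like, and $\Phi:A_0\to A$ a continuous surjection. Then $\Phi$ has a fixed point.

**Proof.** Let $g:A\to[0,1]$ be an $\varepsilon$-map. As $g\Phi$ is onto $[0,1]$, the function $g\circ\Phi-g$ on $A_0$ is $\le0$ at some point where $g\Phi=0$ and $\ge0$ at some point where $g\Phi=1$. As $A_0$ is connected, it vanishes at some $a$, so $d(\Phi(a),a)<\varepsilon$. Let $\varepsilon\to0$ and use compactness. $\square$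

**Proof of Theorem 2(a), (3)⇒(2).** Let $F=f^n$ and let $A,B$ be a horseshoe. All of $A,B,F(A),F(B)$ are nondegenerate subcontinua of $X$, hence arc-like. Lemma 3 for $F|_B:B\to F(B)\supset A$ gives a continuum $B_1\subset B$ with $F(B_1)=A$. Lemma 3 for $F|_A:A\to F(A)\supset A\cup B$ gives first $A_1\subset A$ with $F(A_1)=B_1$, and then $A_0\subset A$ with $F(A_0)=A_1$. So $F^3(A_0)=A\supset A_0$, and by Lemma 4 there is $z\in A_0$ with $F^3(z)=z$. Here $z\in A$ and $F^2(z)\in B_1\subset B$, so $F^2(z)\ne z$. A fixed point of $F$ would satisfy $F^2(z)=z$, so the $F$-period of $z$ is $3$. If $N$ is the $f$-period of $z$, then $N/\gcd(N,n)=3$, so $3\mid N$ and $N$ is not a power of $2$. $\square$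

## 5. An odometer carrying copies of the interval

Where can entropy live without periodic points? Let it ride on a base that never returns. Let $I_\emptyset=[0,1]$. For a finite $0$–$1$ word $w$ let $I_{w0},G_w,I_{w1}$ be the left, middle and right closed thirds of $I_w$. Put $l_w=\min I_w$ and $r_w=\max I_w$, so $G_w=[r_{w0},l_{w1}]$ and $|I_w|=3^{-|w|}$. The Cantor set is $Q=\bigcap_n\bigcup_{|w|=n}I_w$. Its points correspond to infinite $0$–$1$ sequences, with $l_w=w000\dots$ and $r_w=w111\dots$, and $[0,1]\setminus Q$ is the disjoint union of the open gaps $\operatorname{int}G_w$.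

**Definition (odometer).** $\tau:Q\to Q$ adds one, with the least significant digit first: $\tau(1^n0u)=0^n1u$ and $\tau(1^\infty)=0^\infty$. On finite words, $(1^k0u)^+=0^k1u$ and $(1^n)^+=0^n$.

On words of length $n$ the map $w\mapsto w^+$ is addition of $1$ modulo $2^n$, a single cycle through all $2^n$ words. For $n=2$ it reads $00\mapsto10\mapsto01\mapsto11\mapsto00$. If $u$ extends $w$, then $u^+$ extends $w^+$. Further, $\tau$ maps $Q\cap I_w$ into $Q\cap I_{w^+}$, and bijectively onto it because the same is true of $\tau^{-1}$, which subtracts one. So $\tau$ is a homeomorphism. A period of a point under $\tau$ would be divisible by $2^n$ for all $n$. Thus $\tau$ has no periodic points.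

Now take $\tau\times T$ on $Q\times[0,1]$. Its entropy is at least $h(T)\ge\log3$, by projection to the second factor. It has no periodic points. And it has no horseshoe: a connected $A$ lies in one fiber $\{q\}\times[0,1]$, and $A\subset(\tau\times T)^n(A)$ would force $\tau^n(q)=q$. The space $Q\times[0,1]$ is not connected, so the task is to join the fibers into an arc-like h.d. continuum on which the map still makes sense.

A first try is to join along the top: $Q\times[0,1]\cup[0,1]\times\{1\}$. For $q\in Q\cap(0,1)$ this contains the simple triod $\{q\}\times[0,1]\cup[0,1]\times\{1\}$, so it is not arc-like. A chain should enter a fiber at one end and leave it at the other. So the second try is to join, over each gap $G_w$, the top of the left fiber to the bottom of the right one by the segment $s_w$ from $(r_{w0},1)$ to $(l_{w1},0)$. Let $N_0$ be the union of $Q\times[0,1]$ and all $s_w$. Can $\tau\times T$ be extended to a continuous map $N_0\to N_0$? The endpoints of $s_w$ go to $(\tau(r_{w0}),1)$ and $(\tau(l_{w1}),0)$, where, with $v=w^+$: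

* (a) if $w\ne1^n$ for all $n\ge0$, then $\tau(r_{w0})=\tau(w01^\infty)=v01^\infty=r_{v0}$ and $\tau(l_{w1})=\tau(w10^\infty)=v10^\infty=l_{v1}$;
* (b) if $w=1^n$, $v=0^n$, then $\tau(r_{w0})=\tau(1^n01^\infty)=0^n1^\infty=r_{v1}$ and $\tau(l_{w1})=\tau(1^{n+1}0^\infty)=0^{n+1}10^\infty=l_{v01}$.

In case (a) the image endpoints are the endpoints of $s_v$, and $s_w\to s_v$ can be affine. In case (b), call it a carry, the extension is impossible already for $w=\emptyset$. The segment over $[\frac13,\frac23]$ would become a path in $N_0$ from $(1,1)$ to $(\frac29,0)$. Let $u=1^m$, $m\ge1$. The gap $G_u$ lies in $[\frac29,1]$, so the path crosses it. Let $t_1$ be the first time with first coordinate $\min G_u$, and $t_0$ the last time before $t_1$ with first coordinate $\max G_u$. Between $t_0$ and $t_1$ the path runs over $\operatorname{int}G_u$, where $N_0$ is just $s_u$, so its height changes from $0$ to $1$. The time intervals $(t_0,t_1)$ for different $m$ are disjoint, and on each the height changes by $1$. A continuous path cannot do this infinitely often.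

So what lies over a carry gap $G_w$, $w=1^n$, cannot be an arc. Its image must contain everything over $[l_{v01},r_{v1}]$, and it should be something that can be mapped onto that. Read this target from right to left. We start at the top of the fiber over $r_{v1}$ and run through the part over $I_{v1}$, ending at height $0$. Then we cross the gap $G_v$ backward, from height $0$ to height $1$, and then run through the part over $I_{v01}$, from height $1$ to height $0$. The height makes three laps $1\to0\to1\to0$, exactly the laps of $T$ when its argument goes down from $1$ to $0$. So put three boxes $J_1,J_2,J_3$ into every gap, at heights $K_1,K_2,K_3$, joined by short flat arcs at the heights $e_i$, and let each box contain a copy of whatever it has to be mapped onto. In a gap without carry only one lap is wanted, while $T$ still makes three. There the boxes $J_1,J_2$ simply go back and forth over $I_{v0}$. The price is that the space must contain copies of parts of itself, so we define it as a maximal invariant set.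

## 6. The base map

Divide each $G_w$ into seven equal closed intervals, from left to right $E_0,J_1,E_1,J_2,E_2,J_3,E_3$, written $E_i(w),J_i(w)$ when needed. Put $D_w=J_1\cup E_1\cup J_2\cup E_2\cup J_3$. The $E_i(w)$ are called flats. Define $g:[0,1]\to[0,1]$ by $g=\tau$ on $Q$ and, on $G_w$, affine on each of the seven pieces according to the table. Here $v=w^+$, $\nearrow M$ or $\searrow M$ means increasing or decreasing onto $M$, and $\{\cdot\}$ means constant.

| | $E_0$ | $J_1$ | $E_1$ | $J_2$ | $E_2$ | $J_3$ | $E_3$ |
|---|---|---|---|---|---|---|---|
| (a) $w\ne1^n$ | $\{r_{v0}\}$ | $\searrow I_{v0}$ | $\{l_{v0}\}$ | $\nearrow I_{v0}$ | $\nearrow E_0(v)$ | $\nearrow D_v$ | $\nearrow E_3(v)$ |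
| (b) $w=1^n$ | $\{r_{v1}\}$ | $\searrow I_{v1}$ | $\searrow E_3(v)$ | $\searrow D_v$ | $\searrow E_0(v)$ | $\searrow I_{v01}$ | $\{l_{v01}\}$ |

Adjacent values match, because $\min E_0(v)=r_{v0}=r_{v01}$, $\max E_0(v)=\min D_v$, $\max D_v=\min E_3(v)$ and $\max E_3(v)=l_{v1}$. The values at the two ends of $G_w$ are those of $\tau$ computed in Section 5.

For example, let $w=\emptyset=1^0$, so $v=\emptyset$. In units of $\frac1{21}$, $G_\emptyset=[7,14]$, $J_1=[8,9]$, $J_2=[10,11]$, $J_3=[12,13]$ and $D_\emptyset=[8,13]$. On $E_0$ the value is $1$; then $g$ descends through $[\frac23,1]$ on $J_1$, through $E_3,D_\emptyset,E_0$ on $E_1,J_2,E_2$, and through $I_{01}=[\frac29,\frac13]$ on $J_3$, and it stays at $\frac29$ on $E_3$. On $J_2$ the slope is $-5$, and the midpoint $\frac12$ is fixed.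

**Step 1: images of the intervals $I_w$.** This is for continuity and for following orbits. By the table $g(G_u)\subset I_{u^+}$ for every word $u$. Since $I_w$ is the union of $Q\cap I_w$ and the $G_u$ with $u$ extending $w$, we get
$$g(I_w)\subset I_{w^+}\quad\text{for every word }w. \tag{6}$$

**Step 2: $g$ is continuous.** Off $Q$ this is clear. Let $q\in Q\cap I_w$, $|w|=n$. For $x\in I_w$, (6) gives $|g(x)-g(q)|\le3^{-n}$. If $q$ is interior to $I_w$, this covers a neighborhood of $q$. If $q$ is an endpoint of $I_w$, then the points of $[0,1]$ near $q$ but outside $I_w$ (if any) lie in a gap $G_u$ having $q$ as an endpoint, and $g|_{G_u}$ is continuous. As $n$ is arbitrary, $g$ is continuous at $q$.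

**Step 3: expansion on the boxes.** We shall need that $g$ stretches every $J_i(w)$. Let $|w|=n$. Then $|J_i(w)|=\frac17 3^{-n-1}$, and the image is $I_{v0}$ or $I_{v1}$ of length $3^{-n-1}$, or $D_v$ of length $\frac57 3^{-n-1}$, or $I_{v01}$ of length $3^{-n-2}$. So the modulus of the slope is $7$, $5$ or $\frac73$, and in all cases
$$|\text{slope of }g\text{ on }J_i(w)|\ge\tfrac73. \tag{7}$$

## 7. The continuum and its fibers

Let $F=g\times T:[0,1]^2\to[0,1]^2$, and
$$N=(Q\times[0,1])\cup\bigcup_{w,i}J_i(w)\times K_i\cup\bigcup_{w,i}E_i(w)\times\{e_i\},$$
$$X=\{z\in[0,1]^2:F^k(z)\in N\ \text{for all }k\ge0\},\qquad f=F|_X.$$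
Write $\varphi(x,y)=x$, $X_x=\{y:(x,y)\in X\}$, $N_x=\{y:(x,y)\in N\}$, $X^M=X\cap\varphi^{-1}(M)$, and let $J$ be the union of all $J_i(w)$. We use the Euclidean metric.

**Step 4: $X$ is compact and $f(X)\subset X$.** The second is immediate from the definition. For the first it suffices that $N$ is closed. Let $(x_k,y_k)\in N$ converge to $(x,y)$. If $x\in Q$, then $(x,y)\in N$. If $x\in\operatorname{int}G_w$, then for large $k$ the points lie in the union of the seven closed sets belonging to $w$, and so does the limit.

**Step 5: three rules for the fibers.** These describe $X$ completely and are used throughout.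

* (R1) If $x\in Q$, then $X_x=[0,1]$.
* (R2) $E_i(w)\times\{e_i\}\subset X$, and $X_x=\{e_i\}$ for $x\in E_i(w)\setminus(Q\cup J)$.
* (R3) If $x\in J_i(w)$, then $X_x=(T|_{K_i})^{-1}(X_{g(x)})$.

(R1) holds since $g(Q)\subset Q$. For (R2), we show that $F$ maps the set $(Q\times[0,1])\cup\bigcup E_i(w)\times\{e_i\}\subset N$ into itself; then the set lies in $X$. Use (4) and the table. $E_0\times\{1\}$ goes to a point of $Q\times\{1\}$. $E_1\times\{\frac23\}$ goes to a point of $Q\times\{0\}$ in case (a), and onto $E_3(v)\times\{0\}$ in case (b). $E_2\times\{\frac13\}$ goes onto $E_0(v)\times\{1\}$ in both cases. $E_3\times\{0\}$ goes onto $E_3(v)\times\{0\}$ in case (a), and to a point of $Q\times\{0\}$ in case (b). For $x\in E_i(w)\setminus(Q\cup J)$ we have $N_x=\{e_i\}$, so $X_x=\{e_i\}$. For (R3): $J_i(w)\subset\operatorname{int}G_w$, so $x\notin Q$. Further $N_x=K_i$, because at the ends of $J_i$ the heights $e_{i-1},e_i$ contributed by the adjacent flats lie in $K_i$ anyway. So $y\in X_x$ means $y\in K_i$ and $T(y)\in X_{g(x)}$.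

**Step 6: every fiber is a point or a nondegenerate closed interval.** Suppose first that $g^k(x)\in J_{i_k}(w_k)$ for all $k\ge0$. Then $X_x$ is the intersection of the nested sets $\{y:T^j(y)\in K_{i_j},\ 0\le j\le k\}$. Each is a closed interval of length $3^{-k-1}$, since each $T|_{K_i}$ is affine onto $[0,1]$ with slope $\pm3$. So $X_x$ is a point. Otherwise let $k$ be the first number with $g^k(x)\notin J$. By (R1) and (R2), $X_{g^k(x)}$ is $[0,1]$ or a point, according to whether $g^k(x)\in Q$ or not, and applying (R3) $k$ times shows that $X_x$ is a closed interval of length $3^{-k}$ or a point. In particular: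
$$\text{if the }g\text{-orbit of }x\text{ misses }Q,\text{ then }X_x\text{ is one point.} \tag{8}$$

As an example, the orbit of the fixed point $\frac12\in J_2(\emptyset)$ stays in $J_2(\emptyset)$, and $X_{1/2}$ is the one point $y\in K_2$ with $T(y)=2-3y=y$, that is, $y=\frac12$.

**Step 7: $X$ and $X^M$, for every closed interval $M\subset[0,1]$, are continua.** They are compact and nonempty. If $X^M=P\sqcup R$ with $P,R$ nonempty and closed, each connected fiber $\{x\}\times X_x$ lies in $P$ or in $R$, so $\varphi(P),\varphi(R)$ are disjoint nonempty closed sets with union $M$, which is impossible.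

**Step 8: $f$ is onto.** $Q\times[0,1]$ is mapped onto itself. It remains to reach the points over a gap $G_v$. There $X^{G_v}$ is contained in the union of $Q\times[0,1]$, $E_0(v)\times\{1\}$, $X^{D_v}$ and $E_3(v)\times\{0\}$. Let $v=w^+$. Then $E_0(v)\times\{1\}=F(E_2(w)\times\{\frac13\})$. By (R3), $F$ maps $X^{J_i(w)}$ onto $X^{g(J_i(w))}$, so $X^{D_v}$ is the image of $X^{J_3(w)}$ in case (a) and of $X^{J_2(w)}$ in case (b). Finally $E_3(v)\times\{0\}$ is the image of $E_3(w)\times\{0\}$ in case (a) and of $E_1(w)\times\{\frac23\}$ in case (b).

## 8. Cutting at one-point fibers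

**Step 9: the set $\{x:X_x\text{ is a point}\}$ is dense in $[0,1]$.** This is what lets us cut subcontinua. Call a nonempty open interval $U\subset(0,1)$ bad if $X_x$ is nondegenerate for all $x\in U$, and suppose $U$ is bad. By (R2), $U$ misses the interiors of all flats. If there were $q\in U\cap Q$, then $q\in I_w\subset U$ for some word $w$, and $U$ would contain the flats of $G_w$, which is impossible. So $U\cap Q=\emptyset$, and $U\subset\operatorname{int}G_w$ for some $w$. As $U$ misses the interiors of the flats, $U\subset J_1(w)\cup J_2(w)\cup J_3(w)$. These are disjoint closed intervals, so $U$ lies in one $J_i(w)$. Then $g(U)$ is an open interval, it is bad by (R3), and $|g(U)|\ge\frac73|U|$ by (7). Iterating, we get bad intervals of unbounded length, a contradiction.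

**Step 10: $X$ is hereditarily decomposable.** Let $K\subset X$ be a nondegenerate subcontinuum. If $\varphi(K)$ is a point, then $K$ is a nondegenerate subcontinuum of a vertical interval, hence an arc, hence decomposable. Otherwise $\varphi(K)=[c,d]$ with $c<d$. By Step 9 there is $x\in(c,d)$ with $X_x$ a point. Then $K\cap\varphi^{-1}(x)$ is one point, and Lemma 2 decomposes $K$.

## 9. Chains of copies and small point-preimages

To show that $X$ is arc-like we build maps on $X^{I_w}$, $X^{D_w}$, $X^{J_i(w)}$ simultaneously, and glue them at marked points. The boxes are contracted copies of the larger pieces, and this improves the size of point-preimages by the factor $\frac37$ at each round.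

**Definition (marked points).** For $I_w$: $\alpha=(l_w,0)$, $\beta=(r_w,1)$. For $D_w$: $\alpha=(\min D_w,1)$, $\beta=(\max D_w,0)$. For $J_i=J_i(w)$: $\alpha=(\min J_i,e_{i-1})$, $\beta=(\max J_i,e_i)$.

They all lie in $X$: those of $I_w$ by (R1), the others by (R2), since $\min J_i=\max E_{i-1}$, $\max J_i=\min E_i$, $\min D_w=\max E_0$ and $\max D_w=\min E_3$.

**Definition (good map).** Let $M$ be one of these intervals. A $\delta$-good map on $X^M$ is a continuous $\theta:X^M\to[0,1]$ with $\theta(\alpha)=0$, $\theta(\beta)=1$ and all point-preimages of diameter $\le\delta$. It is onto, as $X^M$ is connected.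

Let $\Delta$ be the set of all $\delta>0$ such that $X^{I_w}$ and $X^{D_w}$ have $\delta$-good maps for all words $w$. Then $2\in\Delta$, since all diameters are at most $\sqrt2$ and we may take $\theta(z)=\dfrac{d(z,\alpha)}{d(z,\alpha)+d(z,\beta)}$. We now show that
$$\delta\in\Delta\ \Longrightarrow\ \tfrac37\delta\in\Delta. \tag{9}$$
So let $\delta\in\Delta$.

**Step 11: each $X^{J_i(w)}$ has a $\frac37\delta$-good map.** Here we use that a box is a contracted copy. Let $M=g(J_i(w))$, which is some $I_u$ or some $D_v$. By (R3), $F$ maps $X^{J_i(w)}$ homeomorphically onto $X^M$. The inverse is affine in each coordinate, with factors of modulus $\le\frac37$ (by (7)) and $\frac13$, so it multiplies diameters by at most $\frac37$. Moreover $F$ carries the marked pair of $J_i(w)$ to the marked pair of $M$, possibly interchanged. By the table and (4):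

* (a) $J_1$: $\alpha\mapsto(r_{v0},1)$, $\beta\mapsto(l_{v0},0)$, interchanged for $I_{v0}$. $J_2$: $\alpha\mapsto(l_{v0},0)$, $\beta\mapsto(r_{v0},1)$. $J_3$: $\alpha\mapsto(\min D_v,1)$, $\beta\mapsto(\max D_v,0)$.
* (b) $J_1$: $\alpha\mapsto(r_{v1},1)$, $\beta\mapsto(l_{v1},0)$, interchanged for $I_{v1}$. $J_2$: $\alpha\mapsto(\max D_v,0)$, $\beta\mapsto(\min D_v,1)$, interchanged for $D_v$. $J_3$: $\alpha\mapsto(r_{v01},1)$, $\beta\mapsto(l_{v01},0)$, interchanged for $I_{v01}$.

So if $\theta$ is $\delta$-good on $X^M$, then $\theta\circ F$ or $1-\theta\circ F$ is $\frac37\delta$-good on $X^{J_i(w)}$.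

**Step 12: gluing along a chain.** This passes from the parts to $X^{D_w}$ and $X^{I_w}$ without loss. By (R2),
$$X^{D_w}=X^{J_1}\cup(E_1\times\{\tfrac23\})\cup X^{J_2}\cup(E_2\times\{\tfrac13\})\cup X^{J_3},$$
$$X^{I_w}=X^{I_{w0}}\cup(E_0\times\{1\})\cup X^{D_w}\cup(E_3\times\{0\})\cup X^{I_{w1}}.$$
In each of these chains of five members nonconsecutive members are disjoint, since their projections to the $x$-axis are. Consecutive members meet in exactly one point, which is $\beta$ of the first and $\alpha$ of the second, where for a flat $\alpha,\beta$ are the left and right endpoint. In the first chain the common points are $(\max J_1,\frac23)$, $(\min J_2,\frac23)$, $(\max J_2,\frac13)$, $(\min J_3,\frac13)$. In the second they are $(r_{w0},1)$, $(\min D_w,1)$, $(\max D_w,0)$, $(l_{w1},0)$. The $\alpha$ of the first and the $\beta$ of the last member are the marked points of the union.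

Suppose the three non-flat members have $\eta$-good maps. Shift these so that the $i$-th member is mapped onto $[i-1,i]$, with $\alpha\mapsto i-1$ and $\beta\mapsto i$. On the flats use increasing affine homeomorphisms with the same property. Glue, and divide by $5$. The result is continuous and has the right values at the marked points. Before division by $5$, the preimage of a point other than $1,2,3,4$ lies in one member and has diameter $\le\eta$. Over $i\in\{1,2,3,4\}$ two members contribute, exactly one of which is a flat. The flat contributes only the common point, which already belongs to the contribution of the other member. So the glued map is $\eta$-good.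

**Step 13: proof of (9).** By Steps 11 and 12 every $X^{D_w}$ has a $\frac37\delta$-good map. If $3^{-|w|}\le\frac37\delta$, then $(x,y)\mapsto y$ is $\frac37\delta$-good on $X^{I_w}$: it sends $\alpha$ to $0$ and $\beta$ to $1$, and its point-preimages lie in horizontal segments of length $3^{-|w|}$. For shorter $w$ we use downward induction on $|w|$. If $X^{I_{w0}}$ and $X^{I_{w1}}$ have $\frac37\delta$-good maps, so has $X^{I_w}$, by Step 12. This proves (9).

**Step 14: $X$ is arc-like.** By (9), $2(\frac37)^k\in\Delta$ for all $k$. Since $X=X^{I_\emptyset}$, there are $\varepsilon$-maps of $X$ onto $[0,1]$ for every $\varepsilon>0$.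

## 10. Entropy in the fibers, periods in the base

**Step 15: entropy.** The projection $\pi(x,y)=y$ maps $X$ onto $[0,1]$, because $Q\times[0,1]\subset X$, and $\pi f=T\pi$. So $h(f)\ge h(T)\ge\log3$ by (5).

**Step 16: periods of $f$ are periods of $g$.** Let $(x,y)$ be periodic for $f$. Then $x$ is periodic for $g$, say with period $p$. Put $x_j=g^j(x)$. If some $x_j$ were in $Q$, then, as $g(Q)\subset Q$, the whole periodic orbit would lie in $Q$ and $\tau$ would have a periodic point, which it does not. So the orbit misses $Q$, and $X_x=\{y\}$ by (8). As $f^p(x,y)\in\{x\}\times X_x$, we get $f^p(x,y)=(x,y)$, and the $f$-period of $(x,y)$ is exactly $p$.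

**Step 17: the orbit visits gaps of one level cyclically.** Let $x_j\in\operatorname{int}G_{w_j}$. By (6), $x_{j+1}\in I_{w_j^+}\setminus Q$, so $w_{j+1}$ extends $w_j^+$ (possibly with equality), and $|w_{j+1}|\ge|w_j|$. By periodicity $|w_j|=n$ is constant, so $w_{j+1}=w_j^+$. Since $w\mapsto w^+$ is a $2^n$-cycle on words of length $n$ and $w_p=w_0$, we get $2^n\mid p$.

**Step 18: $p$ divides $2^{n+1}$.** Here we use that $g$ is monotone where it matters. Let $v=w^+$. Which points of $G_w$ can be mapped into $\operatorname{int}G_v$? In case (a), $E_0,J_1,E_1,J_2$ are mapped into $I_{v0}$, which misses $\operatorname{int}G_v$. What remains lies in $E_2\cup J_3\cup E_3$, an interval on which $g$ is strictly increasing. In case (b), $E_0,J_1$ are mapped into $I_{v1}$ and $J_3,E_3$ into $I_{v01}\subset I_{v0}$. What remains lies in $E_1\cup J_2\cup E_2$, an interval on which $g$ is strictly decreasing. So for each $j$, $g$ is strictly monotone on an interval containing all orbit points in $G_{w_j}$, and it is decreasing there if and only if $w_j=1^n$.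

Let $\rho=g^{2^n}$ and $O_x=\{x_{2^ni}:i\ge0\}$, a finite subset of $G_{w_0}$. As $g$ permutes the orbit, $\rho$ maps $O_x$ bijectively onto itself. Among $w_0,\dots,w_{2^n-1}$ the word $1^n$ occurs exactly once, so $\rho$ is a composition of strictly monotone maps, exactly one of which reverses the order. Thus $\rho$ reverses the order of $O_x$, and $\rho^2$ is an order-preserving bijection of a finite linearly ordered set, which is the identity. So $p\mid2^{n+1}$.

For $n=0$ an example is the fixed point $(\frac12,\frac12)$. For $n=1$, $g$ maps $J_3(0)$ onto $D_1\supset J_2(1)$, and $J_2(1)$ onto $D_0$. The part of $J_3(0)$ sent by $g$ onto $J_2(1)$ is sent by $g^2$ onto $D_0\supset J_3(0)$, so it contains a fixed point of $g^2$. Since $g$ moves it from $G_0$ to $G_1$, its period is $2$.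

**Step 19: conclusion of the proof of Theorem 1.** By Steps 16–18 every period of $f$ is a power of $2$, so (2) fails. By Theorem 2(a), (3) would imply (2), so no $f^n$ has a horseshoe. By Steps 7, 8, 10, 14 and 15, $X$ is an arc-like h.d. continuum and $f$ is a continuous surjection with $h(f)\ge\log3$. For an iterate $f^k$, which is again a continuous surjection: $h(f^k)=k\,h(f)\ge k\log3$; a periodic point of $f^k$ has some $f$-period $p$, a power of $2$, and its $f^k$-period is $p/\gcd(p,k)$, again a power of $2$; and a horseshoe for $(f^k)^n$ would be one for $f^{kn}$. $\square$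

Compare with Section 3. Here $\varphi f=g\varphi$, and Steps 16–18 show that all periods of the interval map $g$ are powers of $2$, since only $x$ was used once its orbit was known to miss $Q$. By the interval theorem $h(g)=0$, so the base contributes nothing in Bowen's inequality.

## 11. Layers of an irreducible continuum

We turn to Theorem 2(b). Let $X$ be arc-like and h.d. Each nonempty $S\subset X$ lies in a smallest subcontinuum, denoted $I(S)$, and we write $I(x,y)=I(\{x,y\})$. To see this, consider the family of all subcontinua containing $S$. The intersection of two members is connected by hereditary unicoherence, so it is a member, and the family is closed under finite intersections. The intersection of the whole family is connected. If it were $P\sqcup R$ with $P,R$ nonempty and closed, take disjoint open neighborhoods $O_P,O_R$. By compactness some member lies in $O_P\cup O_R$ and meets both, which is impossible.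

**Structure theorem** (Kuratowski, *Topology* II, §48; E. S. Thomas, *Monotone decompositions of irreducible continua*, Dissertationes Math. 50 (1966), Thm. 10). If $Z$ is an irreducible nondegenerate continuum all of whose indecomposable subcontinua have empty interior in $Z$, there is a monotone continuous surjection $\psi:Z\to[0,1]$ all of whose fibers have empty interior in $Z$.

Monotone means that point-preimages are connected. As in Step 7, preimages of closed intervals are then continua. For the sine curve, $\psi(x,y)=x$ is such a map, with $L$ as its one nondegenerate layer. The theorem applies to every nondegenerate subcontinuum $Z$ of $X$, because $Z$ is arc-like, hence irreducible, and its only indecomposable subcontinua are points, which have empty interior in $Z$.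

Let $\psi$ be as in the theorem and $Z$ irreducible between $a$ and $b$. The $\psi$-preimage of the closed interval between $\psi(a)$ and $\psi(b)$ is a continuum containing $a$ and $b$, so it is $Z$, and as $\psi$ is onto, $\{\psi(a),\psi(b)\}=\{0,1\}$. Call $\psi^{-1}(0)$ and $\psi^{-1}(1)$ the end layers. Let $C\subset Z$ be a subcontinuum.

**(F1)** If $C$ meets both end layers, then $C=Z$. Indeed $\psi^{-1}(0)\cup C\cup\psi^{-1}(1)$ is a continuum containing $a$ and $b$, so it is $Z$. Hence $C\supset\psi^{-1}(0,1)$. This set is dense, because the two end layers are closed with empty interior, and so is their union. As $C$ is closed, $C=Z$.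

**(F2)** If $\psi(C)=[s,t]$ with $s<t$, then $C\supset\psi^{-1}(s,t)$. Apply (F1) to the continuum $\psi^{-1}[0,s]\cup C\cup\psi^{-1}[t,1]$.

**(F3)** If $C$ meets an end layer and is not contained in it, then $C$ contains it. By symmetry let the layer be $\psi^{-1}(1)$, so $\psi(C)=[s,1]$ with $s<1$. By (F2), $C\supset\psi^{-1}(s,1)$. If $z\in\psi^{-1}(1)$ and $O'$ is an open neighborhood of $z$, then $O'\cap\psi^{-1}(s,1]$ is open and nonempty, so it is not contained in $\psi^{-1}(1)$ and meets $\psi^{-1}(s,1)$. So $\psi^{-1}(1)$ lies in the closure of $\psi^{-1}(s,1)$, hence in $C$.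

**(F4)** Let $U=\bigcup U_s$ be the union of an increasing family of subcontinua of $Z$, dense in $Z$. Then every point of $Z\setminus U$ lies in an end layer disjoint from $U$. Indeed, let $\psi(U_s)=[a_s,b_s]$. As $\psi(U)$ is dense in $[0,1]$, $a_s\to0$ and $b_s\to1$ along the family, so $U\supset\psi^{-1}(0,1)$ by (F2). Thus points of $Z\setminus U$ lie in end layers. If $U$ meets an end layer, then far in the family $U_s$ meets it and is not contained in it, so $U_s$ contains it by (F3).

## 12. From an odd prime period to two disjoint continua

**Step 20: reduction to a prime period.** Let $f$ have a point of period $N$, not a power of $2$, and let $p$ be an odd prime dividing $N$. Under $f^{N/p}$ this point has period $p$, and a horseshoe for a power of $f^{N/p}$ is one for a power of $f$. So we replace $f$ by $f^{N/p}$ and let $O$ be a periodic orbit of period $p$. Put $K=I(O)$. A continuum containing $O$ contains $K$.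

**Lemma 5.** There is $n_0\ge1$, a multiple of $p$, with $f^n(I(x,y))\supset K$ for all $x\ne y$ in $O$ and all $n\ge n_0$.

**Proof.** First we order $O$ so that continua meet it in order-convex sets. Choose $\varepsilon>0$ smaller than all distances of distinct points of $O$, and smaller than all $\operatorname{dist}(o,I(S))$ with $\emptyset\ne S\subset O$ and $o\in O\setminus I(S)$. These are finitely many positive numbers. Let $\theta:X\to[0,1]$ be an $\varepsilon$-map. It is injective on $O$, and we order $O$ by $\theta$. Let $C$ be a continuum with $S=O\cap C\ne\emptyset$. Then $I(S)\subset C$, so $O\cap I(S)=S$. If $o\in O$ and $\theta(o)$ lies in the interval $\theta(I(S))$, then $o$ has distance $<\varepsilon$ from a point of $I(S)$, so $o\in I(S)\cap O=S$. Since the interval $\theta(I(S))$ contains $\theta(S)$, the set $O\cap C=S$ is order-convex in $O$.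

Now we count. Fix $x\ne y$ in $O$ and let $P_n=O\cap f^n(I(x,y))$. Then $f(P_n)\subset P_{n+1}$, and $f$ is injective on $O$, so $|P_n|$ is nondecreasing, with $|P_0|\ge2$. Hence for some $n_1$ and all $n\ge n_1$ we have $|P_n|=r\ge2$ and $P_{n+1}=f(P_n)$. Suppose $r<p$. The sets $P_{n_1+i}=f^i(P_{n_1})$, $0\le i<p$, are pairwise distinct. Otherwise some $P_{n_1+i}$ would be invariant under some $f^k$ with $0<k<p$, which acts on $O$ as a $p$-cycle because $p$ is prime, so $P_{n_1+i}=O$ and $r=p$. So there are at least $p$ order-convex subsets of $O$ of size $r$. But a linearly ordered set of $p$ elements has only $p-r+1<p$ of them. (For $p=3$, $r=2$: there are just two, not three.) This contradiction shows $r=p$, so $f^n(I(x,y))\supset O$, hence $\supset K$, for all $n\ge n_1$. There are finitely many pairs, so a common $n_0$ exists, and we may take it to be a multiple of $p$. $\square$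

For three points of the orbit, $I(x_1,x_2)$ and $I(x_2,x_3)$ are thus both stretched over $K$. They look like a horseshoe, but they meet in $x_2$. One has to shrink one of them away from the other, and the shrunken continuum may lose $x_2$, so that Lemma 5 no longer applies to it. The remaining work is to show that a later image of a suitable shrunken continuum contains two points of $O$ again. The layers control this.

Let $\varphi:K\to[0,1]$ now denote a map as in the structure theorem for $Z=K$, and $L_t=\varphi^{-1}(t)$. The orbit $O$ meets both $L_0$ and $L_1$, because $\varphi^{-1}[\min\varphi(O),\max\varphi(O)]$ is a continuum containing $O$, hence equals $K$.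

**Step 21: the case that an end layer contains two points of $O$.** By symmetry let $x_1\ne x_2$ be in $O\cap L_0$, and let $x_3\in O\cap L_1$. Let $H=I(x_1,x_2)$, which lies in the continuum $L_0$, and $S_t=\varphi^{-1}[t,1]$ for $0<t<1$. Then $S_t\cap H=\emptyset$, $x_3\in S_t$, and $\bigcup_tS_t=K\setminus L_0$ is dense in $K$. Here $S_t$ contains $x_3$ but perhaps no other point of $O$, and we look for an image of it containing two.

Choose $j\ge1$ with $f^j(x_3)=x_1$. Let $Z=f^j(K)$. It is a continuum containing $f^j(O)=O$, hence $K$. Let $V_t=f^j(S_t)\ni x_1$, increasing as $t$ decreases, and $V=\bigcup V_t$, dense in $Z$. Let $\psi$ be the map of the structure theorem for $Z$.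

We claim that $x_2\in V_t$ for some $t$. If not, then by (F4) $x_2$ lies in an end layer of $Z$ disjoint from $V$, by symmetry $\psi^{-1}(1)$. As $x_1\in V$, $\psi(x_1)<1$. Both points are in $H\subset K\subset Z$, so $\psi(H)=[b,1]$ with $b<1$, and (F2) gives $W=\psi^{-1}(b,1)\subset H\subset L_0$. Now $W$ is nonempty and open in $Z$, and $W\subset K\subset Z$, so $W$ is open in $K$. This contradicts the fact that $L_0$ has empty interior in $K$.

So for some $t$ the continuum $f^j(S_t)$ contains $x_1$ and $x_2$, hence $H$. Let $m=n_0+j$. By Lemma 5, $f^m(S_t)\supset f^{n_0}(H)\supset K$ and $f^m(H)\supset K$. The disjoint continua $H,S_t\subset K$ form a horseshoe for $f^m$.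

**Step 22: the setup when each end layer contains one point of $O$.** Let $O\cap L_0=\{x_1\}$ and $O\cap L_1=\{x_3\}$. Since $p\ge3$ there is $x_2\in O\setminus\{x_1,x_3\}$, and $t=\varphi(x_2)\in(0,1)$. As $L_t$ has empty interior, $K\setminus L_t$ is dense, so $x_2\in\overline{\varphi^{-1}[0,t)}\cup\overline{\varphi^{-1}(t,1]}$. By the symmetry $\varphi\to1-\varphi$, $x_1\leftrightarrow x_3$, we may assume $x_2\in\overline{\varphi^{-1}[0,t)}$. Let
$$A=I(x_1,x_2)\subset\varphi^{-1}[0,t],\qquad B=I(x_2,x_3)\subset\varphi^{-1}[t,1],$$
so $x_3\notin A$ and $x_1\notin B$.

We can exhaust $A$ by continua disjoint from $B$. Indeed $\varphi(A)=[0,t]$, so $A\supset\varphi^{-1}(0,t)$ by (F2). And $A$ meets $L_0$ without being contained in it, so $A\supset L_0$ by (F3). Thus $A\supset\overline{\varphi^{-1}[0,t)}$. Conversely $\overline{\varphi^{-1}[0,t)}$ is the closure of an increasing union of the continua $\varphi^{-1}[0,s]$, so it is a continuum, and it contains $x_1$ and $x_2$, so it contains $A$. Hence $A=\overline{\varphi^{-1}[0,t)}$. For $0<s<t$ let $A_s=\varphi^{-1}[0,s]\ni x_1$. Then $A_s\cap B=\emptyset$, and $\bigcup A_s$ is dense in $A$.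

**Step 23: an image of some $A_s$ contains two points of $O$.** Let $G=f^{n_0}$, which fixes every point of $O$ since $p\mid n_0$. Let $Z=G(A)$, so $Z\supset K$ by Lemma 5. Let $U_s=G(A_s)\ni x_1$ and $U=\bigcup U_s$, dense in $Z$. We claim that some $U_s$ contains $x_2$ or $x_3$. If not, then by (F4) both $x_2$ and $x_3$, which lie in $K\subset Z$, are in end layers of $Z$ disjoint from $U\ni x_1$.

* If the two layers are different, then $B\subset K\subset Z$ meets both, and (F1) gives $B=Z\ni x_1$, contradicting $x_1\notin B$.
* If both points lie in one end layer $Z'$, then $x_1\notin Z'$. So $A\subset K\subset Z$ meets $Z'$ in $x_2$ and is not contained in $Z'$. By (F3), $A\supset Z'\ni x_3$, contradicting $x_3\notin A$.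

This proves the claim.

**Step 24: the horseshoe.** For some $s$ and some $i\in\{2,3\}$ we have $G(A_s)\supset I(x_1,x_i)$, so $G^2(A_s)\supset K$ by Lemma 5. Also $G^2(B)=f^{2n_0}(B)\supset K$ by Lemma 5, since $B=I(x_2,x_3)$. The disjoint continua $A_s,B\subset K$ form a horseshoe for $f^{2n_0}$. This proves (2)⇒(3), and with Theorem 2(a) we get (2)⇔(3)⇒(1) for all continuous maps of arc-like h.d. continua. $\square$
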